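# Proper at every positive time: nonflat conformal minimal immersions of open Riemann surfaces

## 1. A covering catenoid, the helicoid, and the family between them

Take $M=\mathbb C$ with coordinate $z=x+iy$, and the entire map
$$f(z)=(-2\sinh z,\ 2i\cosh z,\ 2),\qquad f_1^2+f_2^2+f_3^2=4\sinh^2z-4\cosh^2z+4=0 .$$
A primitive of $f\,dz$ is $U=(-2\cosh z,\,2i\sinh z,\,2z)$. For real $t$ put $u^t=\mathrm{Re}(e^{it}U)=\cos t\,\mathrm{Re}\,U-\sin t\,\mathrm{Im}\,U$. From $\cosh z=\cosh x\cos y+i\sinh x\sin y$ and $\sinh z=\sinh x\cos y+i\cosh x\sin y$ we read off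
$$\mathrm{Re}\,U=(-2\cosh x\cos y,\,-2\cosh x\sin y,\,2x),\qquad \mathrm{Im}\,U=(-2\sinh x\sin y,\,2\sinh x\cos y,\,2y).$$
So $u^0=\mathrm{Re}\,U$ runs over the catenoid, infinitely often, and $u^{\pi/2}=-\mathrm{Im}\,U$ is a helicoid. The first two coordinates of $u^t$ form the vector $-2\cos t\cosh x\,(\cos y,\sin y)+2\sin t\sinh x\,(\sin y,-\cos y)$, a combination of two orthonormal vectors, and the third coordinate is $2(x\cos t-y\sin t)$. Hence
$$|u^t(z)|^2=4(\sinh^2x+\cos^2t)+4(x\cos t-y\sin t)^2. \tag{1}$$

Which of these maps are proper, that is, have compact preimages of compact sets? If $t=0$, then $|u^0(iy)|=2$ for all $y$, so $u^0$ is not proper. If $\sin t\ne0$, then $|u^t|\le\varrho$ bounds $|x|$ through $\sinh|x|\le\varrho/2$, and then $|y|\le(|x|+\varrho/2)/|\sin t|$. So $u^t$ is proper. The non-proper surface $u^0$ becomes proper *immediately*: $u^t$ is proper for every $t\in(0,\pi/2]$, while $u^t\to u^0$ uniformly on compact sets as $t\to0$. There is a price. The bound on $|y|$ blows up like $1/|\sin t|$, so the properness is not uniform in $t$.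

Three observations lead to the subject of this lecture.

First, the trick depends on $M=\mathbb C$. The catenoid itself lives on the cylinder $\mathbb C/2\pi i\mathbb Z$. There $e^{it}f\,dz$ has real period $\mathrm{Re}\int_0^{2\pi i}e^{it}f\,dz=\mathrm{Re}\big(e^{it}(0,0,4\pi i)\big)=(0,0,-4\pi\sin t)$, so $u^t$ is not well defined on the cylinder for $0<t<\pi$.

Second, properness is very unstable. The maps $h_\epsilon(z)=(e^{\epsilon z}-1)/\epsilon$, $\epsilon>0$, satisfy $h_\epsilon'\ne0$ and $h_\epsilon(z)\to z$ uniformly on compacts. For any conformal minimal immersion $u$ of $\mathbb C$ the maps $u\circ h_\epsilon$ are again conformal minimal immersions, they converge to $u$ as $\epsilon\to0$, and none is proper, because $u(h_\epsilon(-k))\to u(-1/\epsilon)$ as $k\to\infty$. If $u(\mathbb C)$ lies in no plane, neither does $u(h_\epsilon(\mathbb C))$, since $h_\epsilon(\mathbb C)=\mathbb C\setminus\{-1/\epsilon\}$ is dense. So for $M=\mathbb C$ the proper maps have empty interior among all maps. By (1) they are not closed either.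

Third, consider the path $t\mapsto u^t$, $-\pi/2\le t\le\pi/2$, between two helicoids. Both ends are proper, and at $t=0$ the path is not. Can one go from one end to the other through proper surfaces? Can the given path be deformed, with its ends fixed, into such a path? And what about spheres of surfaces in place of paths?

## 2. The two spaces, the problem, and the theorems

Let $M$ be an open Riemann surface, always connected, and $n\ge3$.

**Definition.** A smooth immersion $u=(u_1,\dots,u_n)\colon M\to\mathbb R^n$ is *conformal* if and only if its $(1,0)$-differential satisfies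
$$(\partial u_1)^2+\cdots+(\partial u_n)^2=0, \tag{2}$$
and a conformal immersion is *minimal* if and only if it is harmonic. A conformal minimal immersion is *nonflat* if $u(M)$ lies in no affine $2$-plane. A map $x\colon M\to\mathbb R^n$ is *proper* if $x^{-1}(K)$ is compact for each compact $K\subset\mathbb R^n$.

All $u^t$ of Section 1 are nonflat conformal minimal immersions. The map $z\mapsto(x,y,0)$ of $\mathbb C$ is proper, conformal, minimal, and flat.

Let $\mathrm{CMI}(M,\mathbb R^n)$ be the space of conformal minimal immersions with the compact-open topology, and give subspaces the subspace topology. Put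
$$X=\mathrm{CMI}_*(M,\mathbb R^n)=\{\text{nonflat}\},\qquad Y=\mathrm{CMI}^p_*(M,\mathbb R^n)=\{\text{proper and nonflat}\}\subset X .$$
It is known that every $u\in X$ is homotopic through elements of $X$ to an element of $Y$, so $Y\hookrightarrow X$ is surjective on path components. The problem, whose source is Tjasa Vrhovnik, "Every nonflat conformal minimal surface is homotopic to a proper one", arXiv:2505.15352 (2025), is this: does the inclusion induce a *bijection* of path components, and is it a weak homotopy equivalence? Recall that a *weak homotopy equivalence* is a map inducing a bijection on path components and isomorphisms on $\pi_k$, $k\ge1$, at all base points. The answer to both questions is yes.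

**Theorem A.** Let $P$ be a compact contractible metrizable space (for example a closed ball) and $u\colon P\to X$ continuous. There is a continuous map $P\times[0,1]\to X$, $(p,t)\mapsto u^t_p$, with $u^0_p=u_p$ for all $p\in P$ and $u^t_p\in Y$ for all $p\in P$ and all $t\in(0,1]$.

**Theorem B.** For every open Riemann surface $M$ and every $n\ge3$ the inclusion $Y\hookrightarrow X$ is a weak homotopy equivalence: a bijection on path components and an isomorphism on $\pi_k$, $k\ge1$, at every base point. More generally, if $Y\subset Z\subset X$ and $U\subset X$ is open, then $Z\cap U\hookrightarrow U$ is a weak homotopy equivalence.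

Theorem A says that what we saw in Section 1 for one surface on $\mathbb C$ happens on every $M$ and in every contractible family.

## 3. Why a deformation must be proper at all positive times

A natural attempt at Theorem B is to make the known statement parametric. Given a family $u\colon B^k\to X$ with $u|_{S^{k-1}}$ in $Y$, find a homotopy $u^t_p$ in $X$ with $u^1_p\in Y$ for all $p$. This is not enough. For $k=1$ and the path between the two helicoids, it gives a path of proper surfaces from $u^1_{-\pi/2}$ to $u^1_{\pi/2}$. These are not the original helicoids, and the traces $t\mapsto u^t_{\pm\pi/2}$ that connect to the originals may leave $Y$ at intermediate times. A cutoff that fixes the boundary family, $p\mapsto u_p^{\chi(p)}$ with $\chi=0$ on $S^{k-1}$, does not help: where $0<\chi(p)<1$ nothing is known about properness, and since $Y$ may have empty interior we cannot say that parameters near $S^{k-1}$ are harmless. What is missing is control at *intermediate* times, and Theorem A provides it.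

**Proof of Theorem B from Theorem A.** *The criterion.* An inclusion $A\hookrightarrow W$ is a weak homotopy equivalence if for each $k\ge0$ every map of pairs $(B^k,S^{k-1})\to(W,A)$ is homotopic, through maps of pairs, to a map into $A$ (Hatcher, *Algebraic Topology*, §4.1). Indeed, let $h\colon B^k\times[0,1]\to W$ be such a homotopy. Define $j_0(b)=(b,0)$, and $j_1(b)=(2b,1)$ for $|b|\le\frac12$, $j_1(b)=(b/|b|,\,2-2|b|)$ for $|b|\ge\frac12$, and let $j_s=(1-s)j_0+sj_1\colon B^k\to B^k\times[0,1]$. All $j_s$ agree on $S^{k-1}$, and $j_1$ has image in $S^{k-1}\times[0,1]\cup B^k\times\{1\}$, which $h$ maps into $A$. So $h\circ j_s$ is a homotopy of $h_0$, fixed on $S^{k-1}$, to a map into $A$. For $k=0$ this gives surjectivity on path components, for $k=1$ injectivity. For $k\ge1$ it says that all relative homotopy groups vanish, so the long exact sequence gives isomorphisms on all $\pi_k$.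

*The homotopy.* Let $u\colon(B^k,S^{k-1})\to(U,Z\cap U)$ be a map of pairs and take $u^t$ from Theorem A with $P=B^k$. The set of $(p,t)$ with $u^t_p\in U$ is open and contains $B^k\times\{0\}$. By compactness there is $t_0>0$ with $u^t_p\in U$ for all $p$ and all $t\le t_0$. If $p\in S^{k-1}$, then $u^0_p=u_p\in Z\cap U$ by hypothesis, and $u^t_p\in Y\cap U\subset Z\cap U$ for $0<t\le t_0$ by Theorem A. So $u^t$, $0\le t\le t_0$, is a homotopy of maps of pairs that ends in $Y\cap U\subset Z\cap U$. $\square$

No uniform properness of the boundary family was used: at $t=0$ properness on $S^{k-1}$ is the hypothesis, and for $t>0$ it is produced by the construction.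

**Remark (not used below).** One may take for $Z$ the space of complete nonflat conformal minimal immersions. It contains $Y$, because a path leaving every compact subset of $M$ has, under a proper immersion, an image leaving every ball, hence infinite length. Next, by Forstnerič–Lárusson (*The parametric h-principle for minimal surfaces in $\mathbb R^n$ and null curves in $\mathbb C^n$*, Comm. Anal. Geom. 27 (2019)) the map $u\mapsto2\partial u/\theta$ is a weak homotopy equivalence from $X$ to the space $C(M,A_*)$, with $\theta$ and $A_*$ as in Section 4. By Theorem B so is its restriction to $Y$. Since $A_*$ is homotopy equivalent to the Stiefel manifold $V_2(\mathbb R^n)$, which is simply connected for $n\ge4$ and is $\mathbb{RP}^3$ for $n=3$, and $M$ is homotopy equivalent to a 1-dimensional CW complex, $Y$ is path connected for $n\ge4$, and for $n=3$ its path components are in bijection with $H^1(M;\mathbb Z_2)$. This paragraph depends on the cited theorem.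

The rest of the lecture proves Theorem A. Here is the plan. We exhaust $M$ by compact domains $K_0\subset K_1\subset\cdots$, and at stage $m$ change the family, only slightly on $K_m$, so that it is large on $bK_{m+1}$. With the example (1) in mind we do not ask for uniformity in $t$. At stage $m$ there are numbers $\tau_m<T_m$: for $t\le\tau_m$ nothing has been changed yet, for $t\ge T_m$ largeness on $bK_m$ is guaranteed, and between the two is a transition zone. Both numbers tend to $0$. So each fixed $t>0$ is eventually covered, and at $t=0$ nothing ever happens.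

## 4. Null vectors and the complex orthogonal group

Fix a nowhere vanishing holomorphic $1$-form $\theta$ on $M$ (it exists by the theorem of Gunning–Narasimhan). For $z,w\in\mathbb C^n$ write $z\cdot w=\sum z_iw_i$, with no conjugation, and put
$$A_*=\{z\in\mathbb C^n\setminus\{0\}: z\cdot z=0\},\qquad G=SO(n,\mathbb C),\qquad \mathfrak g=\mathfrak{so}(n,\mathbb C).$$
$G$ is closed in the space of matrices and connected, $\mathfrak g$ is the space of antisymmetric complex matrices, and $G$ acts on $A_*$. If $z=a+ib$ with $a,b\in\mathbb R^n$, then $z\cdot z=|a|^2-|b|^2+2i\,a\cdot b$, so $z\in A_*$ if and only if $|a|=|b|>0$ and $a\perp b$. An example is $(1,i,0)$. Since $n\ge3$, the space of such pairs $(a,b)$ is connected, so $A_*$ is connected. The differential $\tau\mapsto2\tau\cdot z$ of $z\cdot z$ is nonzero for $z\ne0$, so $A_*$ is a complex submanifold with $T_zA_*=\{\tau:\tau\cdot z=0\}$.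

**The dictionary.** For $u\in\mathrm{CMI}(M,\mathbb R^n)$ put $f=2\partial u/\theta$. Then $f\colon M\to A_*$ is holomorphic ($u$ is harmonic, an immersion, and (2) holds), and since $du=\mathrm{Re}(2\partial u)$,
$$u(x)=u(x_*)+\mathrm{Re}\int_{x_*}^xf\theta . \tag{3}$$
Conversely, let $f\colon M\to A_*$ be holomorphic with vanishing *real periods*, that is, $\mathrm{Re}\int_Cf\theta=0$ for all loops $C$. Then (3) defines a harmonic $u$ with $2\partial u=f\theta$. It is conformal, and it is an immersion because the real and imaginary parts of $f$ are nonzero and orthogonal at each point. If $u_p$ depends continuously on $p\in P$, interior estimates for harmonic functions bound derivatives by sup norms, so $f_p$ depends continuously on $p$ uniformly on compacts, and $f\colon M\times P\to A_*$ is continuous.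

We shall change $f$ only by multiplying it with holomorphic maps into $G$. The result stays in $A_*$ automatically, and only the periods need attention. The next two computations say how freely this moves the real part of a null vector.

**Infinitesimal version.** If $z\in A_*$ and $\tau\cdot z=0$, then
$$B=|z|^{-2}\big(\tau\bar z^T-\bar z\tau^T\big)\in\mathfrak g\quad\text{satisfies}\quad Bz=|z|^{-2}\big(\tau|z|^2-\bar z(\tau\cdot z)\big)=\tau . \tag{4}$$
So the differential $B\mapsto Bz$ of $g\mapsto gz$ at $I$ maps onto $T_zA_*$. Hence $G$-orbits in $A_*$ are open, and as $A_*$ is connected, $G$ acts transitively on it. For $z_*\in A_*$ the map $G\to A_*$, $g\mapsto gz_*$, is the projection of $G$ onto a quotient by a closed subgroup, hence a fiber bundle, hence a Hurewicz fibration.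

Now let $z=a+ib\in A_*$, $r=|a|=|b|$, $y\in\mathbb R^n$, and put
$$\tau(z,y)=y+i\,r^{-2}\big((y\cdot a)b-(y\cdot b)a\big). \tag{5}$$
Its real part is $y$. Since $b\cdot z=ir^2$ and $a\cdot z=r^2$, we get $\tau(z,y)\cdot z=(y\cdot a+i\,y\cdot b)+i\big(i\,y\cdot a-y\cdot b\big)=0$. Let $B(z,y)\in\mathfrak g$ be the matrix (4) for $\tau=\tau(z,y)$. Then $\mathrm{Re}(B(z,y)z)=y$, and $|B(z,y)|\le\mathrm{const}\,|y|/|z|$. In particular, *for every $z\in A_*$ the map $\mathfrak g\to\mathbb R^n$, $B\mapsto\mathrm{Re}(Bz)$, is surjective.*

**Integrated version.** Let $z_0\in A_*$ and let $a\colon[0,1]\to\mathbb R^n\setminus\{0\}$ be a piecewise $C^1$ path with $a(0)=\mathrm{Re}\,z_0$. Solve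
$$\Phi'(s)=B(\Phi(s)z_0,\,a'(s))\,\Phi(s),\qquad\Phi(0)=I. \tag{6}$$
As $B$ is antisymmetric, $\Phi(s)\in G$. Moreover $\mathrm{Re}(\Phi z_0)'=\mathrm{Re}\big(B(\Phi z_0,a')\Phi z_0\big)=a'$, so $\mathrm{Re}(\Phi z_0)=a$. Since $\Phi z_0\in A_*$, $|\Phi z_0|=\sqrt2\,|a|$ stays bounded and bounded away from $0$, so the coefficient of (6) stays bounded and the solution exists on all of $[0,1]$. It depends continuously on $z_0$ and on $a$ (in the $C^1$ norm on the pieces), and $\Phi\equiv I$ if $a$ is constant. *So the real part of a null vector can be moved by $G$ along any path that avoids $0$.*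

**Example.** Let $z_0=e_1+ie_2\in\mathbb C^3$ and $a(s)=(1+s)e_1$. At $z=r(e_1+ie_2)$ with $y=e_1$, (5) gives $\tau=e_1+ie_2$, and (4) gives $B=\frac ir J$ with $J=e_2e_1^T-e_1e_2^T$. Here $J(e_1+ie_2)=e_2-ie_1=-i(e_1+ie_2)$, so $\exp(i\ell J)$ multiplies $e_1+ie_2$ by $e^\ell$. Hence $\Phi(s)=\exp\big(i\log(1+s)\,J\big)$ solves (6), as $\Phi(s)z_0=(1+s)z_0$ confirms. Note that $\exp(i\ell J)$ fixes $e_3$. Applied with constant $\ell$ to the $f$ of Section 1, whose components along $e_1\pm ie_2$ are $\frac12(f_1\mp if_2)=\pm e^{\mp z}$, it gives the components $\pm e^{\mp(z-\ell)}$ and leaves $f_3=2$ alone. The result is $f(z-\ell)$, and the third coordinate of the surface is not affected.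

**Fact on contractible parameters.** Let $Q$ be compact and contractible, $\pi\colon E\to B$ a Hurewicz fibration, $E\ne\emptyset$, $B$ path connected.
$$\text{Every map } Q\to B \text{ lifts to } E;\ \text{ any two maps from } Q \text{ to a path connected space are homotopic.} \tag{7}$$
The second claim holds because each map is homotopic to a constant one. For the first, the given map is homotopic to a constant map with value in $\pi(E)$; lift the constant and use homotopy lifting.

## 5. An exhaustion by annuli and single arcs

**Definition.** A compact $S\subset M$ is *Runge* if $M\setminus S$ has no relatively compact components.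

For example, $\{\frac12\le|z|\le2\}$ is Runge in $\mathbb C\setminus\{0\}$ but not in $\mathbb C$. We write $bN$ for the boundary of $N$. The purpose of this section is to break the topology of $M$ into pieces of two kinds.

**(E1)** *There are connected, smoothly bounded, Runge compact domains $N_0\subset N_1\subset\cdots$ exhausting $M$, $N_i\subset\mathrm{int}\,N_{i+1}$, $N_0$ a disc, and smooth functions $\rho_i\colon W_i:=N_{i+1}\setminus\mathrm{int}\,N_i\to[0,1]$ with $\rho_i^{-1}(0)=bN_i$, $\rho_i^{-1}(1)=bN_{i+1}$, without critical points on $bW_i$, having either no critical point, or exactly one, which is nondegenerate of index $1$ with value $\frac12$.*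

**Proof.** Start with any exhaustion by connected smoothly bounded Runge compacts $\tilde N_j\subset\mathrm{int}\,\tilde N_{j+1}$, $\tilde N_0$ a closed coordinate disc. (Take regular sublevel sets of a smooth exhaustion function, keep the component containing the disc, add the finitely many relatively compact complementary components, and pass to a subsequence.) A component $W'$ of $\tilde N_{j+1}\setminus\mathrm{int}\,\tilde N_j$ meets $b\tilde N_j$, as $\tilde N_{j+1}$ is connected, and $b\tilde N_{j+1}$, as $\tilde N_j$ is Runge. It is a compact connected oriented surface of some genus $g$ with $\alpha\ge1$ bottom circles and $\beta\ge1$ top circles. By the classification of surfaces it is diffeomorphic, bottom to bottom and top to top, to the surface built from $\alpha$ annuli by attaching $1$-handles on the top side: $\alpha-1$ handles joining the annuli; then, $g$ times, a handle splitting the top circle and one merging the two resulting circles; then $\beta-1$ splitting handles. (The Euler characteristic is $-(\alpha-1)-2g-(\beta-1)$, as it should be.) So $\tilde N_{j+1}\setminus\mathrm{int}\,\tilde N_j$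 carries a Morse function $\rho$, equal to $0$ on the bottom and $1$ on the top, with no critical points there and with critical points of index $1$ only, at distinct levels. Cut at regular levels $c$ between consecutive critical values and rescale $\rho$ monotonically on each piece.

The set $\tilde N_j\cup\{\rho\le c\}$ is connected: on a component of $\{\rho\le c\}$ not meeting the bottom, $\rho$ would have a minimum, with value less than $c$, that is, an interior local minimum, which is impossible with index $1$ only. It is Runge: a relatively compact component of its complement cannot meet $M\setminus\tilde N_{j+1}$, because then it would contain a component of $M\setminus\tilde N_{j+1}$, and $\tilde N_{j+1}$ is Runge. So it would be a component of $\{\rho>c\}$ not meeting the top, and $\rho$ would have a local maximum on it, which is again impossible. $\square$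

**(E2)** *Suppose $\rho=\rho_i$ has a critical point $x_c$. There are a smooth arc $E\subset W_i$ with both endpoints on $bN_i$, otherwise in $\mathrm{int}\,W_i$, transverse to $bN_i$, and connected smoothly bounded Runge compact domains $K^s$, $s\ge0$, decreasing in $s$, with $N_i\cup E\subset\mathrm{int}\,K^s$, $K^s\subset\mathrm{int}\,N_{i+1}$, $\bigcap_sK^s=N_i\cup E$, such that $N_i\cup E\hookrightarrow K^s$ induces an isomorphism on $H_1$, and $N_{i+1}\setminus\mathrm{int}\,K^s$ is a finite union of closed annuli, each joining a component of $bK^s$ to a component of $bN_{i+1}$. Also $N_i\cup E$ is Runge.*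

**Proof.** *The arc.* Let $\xi$ be a gradient-like field: $\xi\rho>0$ off $x_c$, and in suitable coordinates near $x_c$ we have $\rho=\frac12-x^2+y^2$ and $\xi=(-x,y)$. Let $E$ be the closure of the set of points whose forward $\xi$-trajectory converges to $x_c$. Near $x_c$ these points form the $x$-axis. So $E$ consists of $x_c$ and two trajectories. Followed backward, $\rho$ decreases along them and no zero of $\xi$ is met, so they start on $bN_i$, transversely since $\xi\rho>0$ there.

*The domains.* Let $L'=N_i\cup\{\rho\le\frac34\}$. Choose a smooth $\lambda\colon M\to[0,\infty)$ with zero set exactly $N_i\cup(M\setminus\mathrm{int}\,N_{i+1})$. All derivatives of $\lambda$ vanish on $bN_i$ and $bN_{i+1}$, so $-\lambda\xi$, extended by $0$, is a smooth compactly supported vector field on $M$. Let $\varphi_s$ be its flow and $K^s=\varphi_s(L')$. Since $\rho$ decreases along the flow, $K^s$ decreases in $s$. The flow fixes $N_i$ pointwise and preserves $E$ and $N_{i+1}$. Hence $N_i\cup E=\varphi_s(N_i\cup E)\subset\varphi_s(\mathrm{int}\,L')=\mathrm{int}\,K^s$.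

*The intersection.* Let $x\in\bigcap_sK^s\setminus N_i$. Then $\varphi_{-s}(x)\in L'$ for all $s\ge0$, so the forward $\lambda\xi$-trajectory of $x$ stays in the compact set $\{\rho(x)\le\rho\le\frac34\}$. There $\lambda>0$, and $\lambda\xi$ has at most the zero $x_c$. As $\rho$ is strictly increasing along nonconstant trajectories, $\rho$ is constant on the limit set of this trajectory, so the limit set is $\{x_c\}$ and the trajectory converges to $x_c$. So $x\in E$.

*The complement.* We have $N_{i+1}\setminus\mathrm{int}\,K^s=\varphi_s(\{\rho\ge\frac34\})$, a union of annuli as claimed because $\rho$ has no critical points in $\{\rho\ge\frac34\}$. Each annulus reaches $bN_{i+1}$ and $N_{i+1}$ is Runge, so $K^s$ is Runge. A relatively compact component $V$ of $M\setminus(N_i\cup E)$ would contain a point outside some $K^s$, hence a whole component of $M\setminus K^s$, which is not relatively compact. So $N_i\cup E$ is Runge.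

*Homology.* By Morse theory $L'$ deformation retracts onto $N_i\cup E$ (Milnor, *Lectures on the h-cobordism theorem*, Thm 3.14). So $L'$ is connected and $N_i\cup E\hookrightarrow L'$ is an isomorphism on $H_1$. Applying the diffeomorphism $\varphi_s$, which maps $N_i\cup E$ onto itself, we get the same for $K^s$. $\square$

**The sequence $K_m$.** Start with $K_0=N_0$ and run through $i=0,1,\dots$. If $\rho_i$ has no critical point, $W_i$ is a union of annuli and we pass from $N_i$ to $N_{i+1}$ by a *type (A) step*. If $\rho_i$ has a critical point, we pass from $N_i$ to some $K^s$ by a *type (B) step*, where $s$ may be chosen as large as we wish at the moment the step is performed, and then from $K^s$ to $N_{i+1}$ by a type (A) step. So there are infinitely many type (A) steps. In each of them $K_{m+1}\setminus\mathrm{int}\,K_m$ is a finite union of closed annuli, each joining a component of $bK_m$ to a component of $bK_{m+1}$, and $H_1(K_m)=H_1(K_{m+1})$.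

For instance, in $M=\mathbb C\setminus\{0\}$ let $N_0=\{|z-1|\le\frac14\}$ and $N_1=\{\frac12\le|z|\le2\}$. The arc may be the rest of the unit circle, $K^s$ is a thin ring around $N_0\cup E$, and $N_1\setminus\mathrm{int}\,K^s$ consists of two annuli.

Let $E_1,E_2,\dots$ be the arcs of the type (B) steps in order, $K^{(k)}$ the domain $N_i$ to which $E_k$ is attached, and $C_k\subset K^{(k)}\cup E_k$ a piecewise smooth loop consisting of $E_k$, run through once, and a path in $K^{(k)}$. These do not depend on the choices of $s$. Attaching $E_k$ to the connected $K^{(k)}$ adds to $H_1$ one free generator, the class of $C_k$, and $H_1(N_0)=0$. So if $l$ type (B) steps precede $K_m$, then $C_1,\dots,C_l\subset K_m$ generate $H_1(K_m,\mathbb Z)$. Moreover $C_k\subset K^{(m')}$ for $k<m'$. Fix $x_*\in\mathrm{int}\,K_0$.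

## 6. Multipliers with parameters and their approximation

Put $Q=P\times[0,1]$, with points $q=(p,t)$. It is compact, metrizable and contractible. The family $u_p$ with its maps $f_p$ is fixed from now on.

**Definition.** Let $S\subset M$. A map $\Phi\colon S\times Q\to G$ is *$\tau$-trivial* if $\Phi_{p,t}=I$ for $t\le\tau$. A *multiplier* is a continuous $\Phi\colon M\times Q\to G$ that is holomorphic in $x\in M$ for each $q$. If $F_q=\Phi_qf_p$ has vanishing real periods on a connected set containing $x_*$, its *primitive* there is $v_q(x)=u_p(x_*)+\mathrm{Re}\int_{x_*}^xF_q\theta$.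

For example, $\Phi_{p,t}=\exp(\max(t-\tau,0)B)$ with constant $B\in\mathfrak g$ is a $\tau$-trivial multiplier. If $\Phi$ is $\tau$-trivial, then $F_{p,t}=f_p$ and $v_{p,t}=u_p$ for $t\le\tau$. Statements "for $t\ge T$" are vacuous if $T>1$.

We shall often construct a multiplier by hand on a thin set, such as a domain with arcs attached. The next lemma makes it holomorphic on $M$ and keeps it trivial for small $t$.

**Lemma 1.** Let $S\subset M$ be compact and Runge, $0<\tau<1$, $\varepsilon>0$. (a) Let $g\colon S\times Q\to\mathbb C$ be continuous, holomorphic on $\mathrm{int}\,S$ for each $q$, and $g=0$ for $t\le\tau$. There is a continuous $\tilde g\colon M\times Q\to\mathbb C$, holomorphic on $M$ for each $q$, with $\tilde g=0$ for $t\le\tau$ and $|\tilde g-g|<\varepsilon$ on $S\times Q$. (b) Likewise, a continuous $\tau$-trivial $\Phi\colon S\times Q\to G$, holomorphic on $\mathrm{int}\,S$ for each $q$, is approximated on $S\times Q$ by $\tau$-trivial multipliers $\tilde\Phi\colon M\times Q\to G$.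

**Proof.** (a) By the Bishop–Mergelyan theorem (Bishop, Pacific J. Math. 8 (1958), 29–50) every continuous function on $S$ that is holomorphic on $\mathrm{int}\,S$ is a uniform limit on $S$ of functions in $\mathcal O(M)$. The map $q\mapsto g_q\in C(S)$ is continuous and $Q$ is compact. So there are a finite open cover of $Q$, a subordinate partition of unity $\chi_j$, and $G_j\in\mathcal O(M)$ with $|G_j-g_q|<\varepsilon/2$ on $S$ for $q\in\mathrm{supp}\,\chi_j$. Let $\hat g_q=\sum_j\chi_j(q)G_j$; then $|\hat g-g|<\varepsilon/2$ on $S\times Q$. Put $\tilde g_{p,t}=\hat g_{p,t}-\hat g_{p,\tau}$ for $t\ge\tau$ and $\tilde g_{p,t}=0$ for $t\le\tau$. As $g_{p,\tau}=0$, we have $|\hat g_{p,\tau}|<\varepsilon/2$ on $S$, and the estimate follows.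

(b) For $t\ge\tau$ put $t_k=\tau+\frac kN(t-\tau)$. By uniform continuity, for large $N$ all $\Phi_{p,t_k}\Phi_{p,t_{k-1}}^{-1}$ are uniformly close to $I$, hence equal to $\exp\Xi_k$ with $\Xi_k\colon S\times Q\to\mathfrak g$ continuous and holomorphic on $\mathrm{int}\,S$. They vanish at $t=\tau$; put $\Xi_k=0$ for $t\le\tau$. Since $\Phi_{p,\tau}=I$, the product telescopes: $\Phi=\exp\Xi_N\cdots\exp\Xi_1$. Apply (a) to the entries of $\Xi_k$ above the diagonal. $\square$

## 7. Removing real periods

Approximation creates small periods. This section removes them by a further small multiplier. The point is to have enough holomorphic directions in which the periods move independently. We produce one direction for each loop $C_k$, by a bump on the arc $E_k$, which the earlier loops do not meet.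

**Lemma 2.** Let $C=C_1\cup\dots\cup C_l$, and $H\colon C\times Q\to A_*$ continuous. There are $\phi_1,\dots,\phi_l\in\mathcal O(M)$ such that, with $\Psi_\zeta=\exp(\phi_1\zeta_1)\cdots\exp(\phi_l\zeta_l)\colon M\to G$, $\zeta\in\mathfrak g^l$, the following holds. For each $r>0$ there is $\eta>0$ such that if $\Theta\colon C\times Q\to G$ and $H'\colon C\times Q\to A_*$ are continuous with $|\Theta-I|<\eta$, $|H'-H|<\eta$, and $|\mathrm{Re}\int_{C_k}\Theta_qH'_q\theta|<\eta$ for all $k,q$, then there is a continuous $\zeta\colon Q\to\mathfrak g^l$, $|\zeta|<r$, with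
$$\mathrm{Re}\int_{C_k}\Theta_q\Psi_{\zeta(q)}H'_q\theta=0\quad\text{for all }k,q;$$
moreover $\zeta(q)=0$ whenever $\mathrm{Re}\int_{C_k}\Theta_qH'_q\theta=0$ for all $k$.

**Proof.** If $l=0$ there is nothing to do.

**Step 1: choosing the functions.** The aim is that the periods have a surjective derivative in $\zeta$. The derivative $D_q$ of $\zeta\mapsto(\mathrm{Re}\int_{C_k}\Psi_\zeta H_q\theta)_k$ at $\zeta=0$ has the blocks $D_{km}(q)\colon\mathfrak g\to\mathbb R^n$, $D_{km}(q)\zeta_m=\mathrm{Re}\int_{C_k}\phi_m\zeta_mH_q\theta$. We choose $\phi_1,\phi_2,\dots$ inductively so that $D^{(m)}_q=(D_{kj}(q))_{k,j\le m}$ is surjective for all $q$.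

Given $\phi_1,\dots,\phi_{m-1}$, fix an interior point $x_m$ of $E_m$ and a continuous bump $\beta\ge0$ on $E_m$ supported near $x_m$, with integral $1$ in a smooth regular parameter $\gamma$ of $E_m$. Extend $\beta$ by $0$ to $K^{(m)}$. Use $\beta$ in place of $\phi_m$ for a moment. For $k<m$ we have $C_k\subset K^{(m)}$, so $D_{km}=0$. If the support of $\beta$ is small enough, $D_{mm}(q)$ is as close as desired, uniformly in $q$, to the map $\zeta_m\mapsto\pm\mathrm{Re}(\zeta_mz_q)$ with $z_q=H_q(x_m)\theta(\dot\gamma)\in A_*$, which is surjective by Section 4. So, $Q$ being compact, $D_{mm}(q)$ is surjective for all $q$. The matrix $D^{(m)}_q$ is block lower triangular with surjective diagonal blocks $D^{(m-1)}_q$ and $D_{mm}(q)$, where the blocks $D_{mj}$, $j<m$, are already fixed; hence it is surjective. The set $K^{(m)}\cup E_m$ is Runge by (E2) and contains $C_1,\dots,C_m$. Since $\beta$ is continuous on it and zero on its interior $\mathrm{int}\,K^{(m)}$, the Bishop–Mergelyan theorem gives $\phi_m\in\mathcal O(M)$ as close to $\beta$ on it as desired. Surjectivity is an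 open condition and $Q$ is compact, so $D^{(m)}_q$ is still surjective for all $q$ with $\phi_m$ in place of $\beta$.

**Step 2: solving for $\zeta$.** The aim is a canonical, hence continuous, solution. Let $R_q=D_q^T(D_qD_q^T)^{-1}$, continuous in $q$, with $D_qR_q=I$. Put $\mathcal P_q(\zeta)=(\mathrm{Re}\int_{C_k}\Theta_q\Psi_\zeta H'_q\theta)_k$ and $T_q(\xi)=\xi-\mathcal P_q(R_q\xi)$ for $\xi\in(\mathbb R^n)^l$. On bounded sets of $\zeta$ the derivative of $\mathcal P_q$ at $\zeta$ differs from $D_q$ by at most $\mathrm{const}\,(|\zeta|+\eta)$, uniformly in $q$. So there are arbitrarily small $r'>0$ such that for all sufficiently small $\eta$ we have $\|DT_q\|\le\frac12$ on $|\xi|\le r'$ and $|T_q(0)|=|\mathcal P_q(0)|\le r'/2$, for all $q$. Then $T_q$ maps this ball to itself and is a $\frac12$-contraction. It has a unique fixed point $\xi(q)$ there, and $\mathcal P_q(R_q\xi(q))=0$. The fixed point is continuous, because $|\xi(q)-\xi(q')|\le2|T_q(\xi(q'))-T_{q'}(\xi(q'))|$. If $\mathcal P_q(0)=0$, then $T_q(0)=0$ and $\xi(q)=0$. Put $\zeta(q)=R_q\xi(q)$, with $r'$ so small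 that $|\zeta|<r$. $\square$

## 8. Steering the primitive along arcs

Along an arc $\gamma$ the primitive changes by $\int\mathrm{Re}\,Z\,d\sigma$, where $Z=F(\gamma)\theta(\dot\gamma)\in A_*$. We want to multiply $F$ on the arc so that the primitive follows a prescribed continuous curve $c$ up to a small error. Divide the arc into short pieces. On each piece the primitive must be corrected by a small vector $y$, and it is convenient to do this by a "kick" on a very short interval, where $\mathrm{Re}\,Z$ is to be replaced by something like $\mathrm{Re}\,Z+y/\iota$ with $\iota$ small.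

By (6) we can move $\mathrm{Re}\,Z$ along any path avoiding $0$, and the first path to try is the segment from $\mathrm{Re}\,Z$ to $\mathrm{Re}\,Z+y/\iota$. It fails when $y$ is a negative multiple of $\mathrm{Re}\,Z$: for $Z=(1,i,0)$ and $y=-2\iota e_1$ the segment is $(1-2s)e_1$ and hits $0$ at $s=\frac12$. We need a detour that is continuous in all parameters. There is a canonical one: $\mathrm{Im}\,Z$ is orthogonal to $\mathrm{Re}\,Z$ and has the same length, so we first add $\lambda\,\mathrm{Im}\,Z$ with $\lambda$ large and then $y/\iota$. But the detour itself contributes to the integral. So we use two neighboring intervals, with $+\lambda\,\mathrm{Im}\,Z$ on one and $-\lambda\,\mathrm{Im}\,Z$ on the other. The contributions nearly cancel, and the small remainder is absorbed in $y$.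

**Lemma 3.** Let $K=K_m$, and let $E$ be either the arc of a type (B) step from $K$, or a finite union of disjoint smooth arcs, each with initial point on $bK$ and otherwise in $M\setminus K$. Let $S=K\cup E$ be Runge. Let $\Phi$ be a $\tau$-trivial multiplier with $F_q=\Phi_qf_p$ having vanishing real periods on $K$, and $v$ the primitive on $K$. Let $0<\tau'<\tau''\le\tau\le1$ and $\varepsilon>0$. Let $c\colon E\times Q\to\mathbb R^n$ be continuous, $c_q=v_q$ on $E\cap bK$, and $c_{p,t}=u_p$ on $E$ for $t\le\tau''$. Then there is a $\tau'$-trivial multiplier $\tilde\Phi$ such that $\tilde F=\tilde\Phi f$ has vanishing real periods over all loops in $S$, $|\tilde\Phi-\Phi|<\varepsilon$ on $K$, and its primitive satisfies $|\tilde v-v|<\varepsilon$ on $K$ and $|\tilde v-c|<\varepsilon$ on $E$.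

**Addendum.** Suppose all arcs have free final endpoints (not on $K$). Let $\gamma_i\colon[0,1]\to E_i$ be smooth regular parametrizations of the arcs, $\tau''<s_1\le1$, and $\nu_i\colon Q\to A_*$ continuous maps. Then we can get in addition $|\tilde F_q(\gamma_i(\frac12))\theta(\dot\gamma_i(\frac12))-\nu_i(q)|<\varepsilon$ for all $t\ge s_1$ and all $i$.

**Proof.** In Steps 1 and 2 we treat one arc $\gamma\colon[0,1]\to E$, starting on $bK$; the arcs are independent. Put $Z_q(\sigma)=F_q(\gamma(\sigma))\theta(\dot\gamma(\sigma))\in A_*$, $\mu=\min|\mathrm{Im}\,Z|>0$ and $\mu'=\max|Z|$ over $[0,1]\times Q$. Recall $|\mathrm{Re}\,Z|=|\mathrm{Im}\,Z|$ and $\mathrm{Re}\,Z\perp\mathrm{Im}\,Z$.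

**Step 1: the prescribed value at the midpoint.** This step serves the addendum; without the addendum let $\Theta^0=I$. By (7) applied to $G\to A_*$, $g\mapsto gz_*$, the maps $q\mapsto Z_q(\frac12)$ and $q\mapsto\nu(q)$ lift to maps $g_1,g_2\colon Q\to G$, and $\Lambda=g_2g_1^{-1}\colon Q\to G$ satisfies $\Lambda_qZ_q(\frac12)=\nu(q)$. By (7) again there is a homotopy $\Lambda_{q,s}$ in $G$ with $\Lambda_{q,0}=I$ and $\Lambda_{q,1}=\Lambda_q$. Put $\Theta^0_q(\sigma)=\Lambda_{q,\chi_1(t)\kappa_0(\sigma)}$, where $\chi_1\colon[0,1]\to[0,1]$ is continuous, $\chi_1=0$ for $t\le\tau''$, $\chi_1=1$ for $t\ge s_1$, and $\kappa_0$ is a tent function with $\kappa_0(\frac12)=1$ supported in a small interval $J_0$ around $\frac12$. Put $Z^0=\Theta^0Z$. It equals $Z$ outside $J_0$, and $|Z^0|\le M_0$ with $M_0$ independent of $J_0$. The deviation of the primitive from the target is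
$$b_q(\sigma)=c_q(\gamma(\sigma))-v_q(\gamma(0))-\int_0^\sigma\mathrm{Re}\,Z^0_q\,d\sigma' .$$
We have $b_q(0)=0$. Also $b_q=0$ for $t\le\tau''$, because there $F_q=f_p$, $\Theta^0=I$, $v_q=u_p$, $c_q=u_p$.

**Step 2: the kicks.** The aim is a multiplier on $\gamma$ that makes the deviation vanish exactly at finitely many points. Let $N$ be even, $\sigma_k=k/N$, $m_k=(k-\frac12)/N$, and $y_{k,q}=b_q(\sigma_k)-b_q(\sigma_{k-1})$ for $1\le k\le N$. Let $V$ be the maximum of $|b_q(\sigma)-b_q(\sigma')|$ over $q$ and $|\sigma-\sigma'|\le1/N$, so $|y_{k,q}|\le V$. Since $c$ is uniformly continuous and $|Z^0|\le M_0$, $V$ is as small as we like for large $N$, whatever $J_0\subset(\frac12-\frac1{8N},\frac12+\frac1{8N})$. Fix such $N$ and $J_0$.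

Let $0<\delta<\frac1{4N}$, $J_k^-=[m_k-\delta,m_k]$, $J_k^+=[m_k,m_k+\delta]$, $J_k=J_k^-\cup J_k^+$. Since $N$ is even, $|m_k-\frac12|\ge\frac1{2N}$, so these intervals are disjoint from $J_0$, and $Z^0=Z$ on them. Take $\delta$ so small that $|Z_q(\sigma)-Z_q(\sigma')|\le\mu/8$ if $|\sigma-\sigma'|\le\delta$. Let $\kappa$ be the tent function of height $1$ on each of $J_k^-$ and $J_k^+$, zero at their ends, and
$$h=\min(2\kappa,1),\qquad\iota=\int_{J_k}(2\kappa-1)_+\,d\sigma=\frac\delta2$$
(two tents of height $1$ and base $\delta/2$). Let $\Lambda_0=1+\frac{2V}{\iota\mu}$ and $\lambda_q=\Lambda_0\chi(t)$, with $\chi\colon[0,1]\to[0,1]$ continuous, $\chi=0$ for $t\le\tau'$, $\chi=1$ for $t\ge\tau''$. The net contribution of the two detours will be $\lambda_qd_{k,q}$ with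
$$d_{k,q}=\int_{J_k^+}h\,\mathrm{Im}\,Z_q-\int_{J_k^-}h\,\mathrm{Im}\,Z_q=\int_{J_k^-}h(\sigma)\,\mathrm{Im}\big(Z_q(\sigma+\delta)-Z_q(\sigma)\big)\,d\sigma ,$$
where we used $h(\sigma+\delta)=h(\sigma)$ for $\sigma\in J_k^-$. Since $0\le h\le1$ and $|J_k^-|=\delta$, we get $|d_{k,q}|\le\delta\mu/8$. Put $y'_{k,q}=y_{k,q}-\lambda_qd_{k,q}$; then
$$|y'_{k,q}|/\iota\le|y_{k,q}|/\iota+\lambda_q\mu/4. \tag{8}$$
For $\sigma\in J_k^\pm$ consider the path
$$a(s)=\mathrm{Re}\,Z_q(\sigma)\pm\min(2s,1)\,\lambda_q\,\mathrm{Im}\,Z_q(\sigma)+(2s-1)_+\,y'_{k,q}/\iota,\qquad s\in[0,1]. \tag{9}$$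
It never vanishes:

* For $s\le\frac12$, $|a|\ge|\mathrm{Re}\,Z|>0$ by orthogonality.
* For $s\ge\frac12$ and $t\le\tau''$, $y_{k,q}=0$, so by (8) $|a|\ge(|\mathrm{Re}\,Z|^2+\lambda_q^2|\mathrm{Im}\,Z|^2)^{1/2}-\lambda_q\mu/4>0$. (The root is positive, and it is at least $\lambda_q\mu$.)
* For $s\ge\frac12$ and $t\ge\tau''$, $\lambda_q=\Lambda_0$, so by (8) $|a|\ge\Lambda_0\mu-V/\iota-\Lambda_0\mu/4=\frac34\mu+\frac{3V}{2\iota}-\frac V\iota=\frac34\mu+\frac V{2\iota}>0$.

Let $\Phi^\pm_{q,\sigma}(s)\in G$ be the solution of (6) with $z_0=Z_q(\sigma)$ and the path (9). Put $\Theta^1_q(\sigma)=\Phi^\pm_{q,\sigma}(\kappa(\sigma))$ for $\sigma\in J_k^\pm$, and $\Theta^1=I$ off $\bigcup J_k$. It is continuous, since (6) depends continuously on its data and $\kappa=0$ at the ends of $J_k^\pm$. For $t\le\tau'$ we have $\lambda_q=0$ and $y_{k,q}=0$, hence $y'_{k,q}=0$; the path (9) is constant and $\Theta^1=I$. On $J_k^\pm$ we have $\mathrm{Re}(\Theta^1_qZ_q)=a(\kappa(\sigma))$, that is,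
$$\mathrm{Re}(\Theta^1_qZ_q)-\mathrm{Re}\,Z_q=\pm h\lambda_q\,\mathrm{Im}\,Z_q+(2\kappa-1)_+\,y'_{k,q}/\iota .$$
Integrating, we get *exactly*
$$\int_{J_k}\big(\mathrm{Re}(\Theta^1_qZ_q)-\mathrm{Re}\,Z_q\big)\,d\sigma=\lambda_qd_{k,q}+y'_{k,q}=y_{k,q}. \tag{10}$$
The integrand is at most $\Lambda_0\mu'+V/\iota+\Lambda_0\mu/4\le2\Lambda_0\mu'+V/\iota$ in norm, so
$$\int_{J_k}|\mathrm{Re}(\Theta^1Z)-\mathrm{Re}\,Z|\,d\sigma\le2\delta\big(2\Lambda_0\mu'+V/\iota\big)=4\mu'\delta+16V\mu'/\mu+4V. \tag{11}$$

**Step 3: the continuous multiplier on $S$.** We collect what has been achieved before approximation. Let $\Theta=\Theta^1\Theta^0$ on each arc (the two factors have disjoint supports) and $\Theta=I$ on $K$. It is continuous on $S\times Q$, equals $I$ on $\mathrm{int}\,S=\mathrm{int}\,K$, and is $\tau'$-trivial. By (10) the function $v_q(\gamma(0))+\int_0^\sigma\mathrm{Re}(\Theta_qZ_q)$ equals $v_q(\gamma(0))+\int_0^{\sigma_k}\mathrm{Re}\,Z^0_q+b_q(\sigma_k)=c_q(\gamma(\sigma_k))$ at $\sigma=\sigma_k$. For $\sigma$ between $\sigma_{k-1}$ and $\sigma_k$ it differs from $c_q(\gamma(\sigma))$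 by at most $V$ plus the bound (11), in total $V+4\mu'\delta+16V\mu'/\mu+4V$. This is less than $\varepsilon/2$ for suitable $N$, $J_0$, $\delta$, chosen in this order. So $H=\Theta\Phi f$ has vanishing real periods over all loops in $S$: over loops in $K$ because $\Theta=I$ there, and for an arc with both ends on $bK$ because moreover $\mathrm{Re}\int_EH_q\theta=c_q(\gamma(1))-c_q(\gamma(0))=v_q(\gamma(1))-v_q(\gamma(0))$. For the addendum, $\Theta_qZ_q(\frac12)=\nu(q)$ for $t\ge s_1$.

**Step 4: making it holomorphic.** Let $C$ be the union of the loops $C_k$ generating $H_1(S)$: those of $K$ and, in the type (B) case, the new one. Then $C\subset S$. Take $\phi_k$ from Lemma 2 for $H|_{C\times Q}$. By Lemma 1(b) approximate $\Theta$ on $S$ by a $\tau'$-trivial multiplier $\hat\Theta$. Apply Lemma 2 with its "$\Theta$" equal to $I$ and $H'=\hat\Theta\Phi f$. The periods of $H'$ are small since those of $H$ vanish, and we get a small $\zeta$ that vanishes for $t\le\tau'$, because there $H'=f_p$ has vanishing real periods. Put $\tilde\Phi=\Psi_\zeta\hat\Theta\Phi$, a $\tau'$-trivial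 multiplier. The real periods of $\tilde F=\tilde\Phi f=\Psi_\zeta H'$ vanish over the generators of $H_1(S)$, and $\tilde F\theta$ is holomorphic on $M$, so they vanish over all loops in $S$. If $r$ in Lemma 2, and then the approximation error, are small enough, $\tilde\Phi$ is as close to $\Theta\Phi$ on $S$ as desired. Points of $S$ are joined to $x_*$ by paths in $S$ of bounded length, so $\tilde v$ is as close as desired to the primitive of $H$, which is $v$ on $K$ and within $\varepsilon/2$ of $c$ on $E$. All claims follow. $\square$

## 9. Attaching an arc far from the origin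

In a type (B) step the lower bound for $|v|$ must be carried over the new arc. As the exterior of a ball is path connected, the arc can be led around the ball.

**Lemma 4.** Let $K=K_m$, $E$ be as in a type (B) step, $0<\tau<T$, $\tau\le1$, $R\ge0$. Let $\Phi$ be a $\tau$-trivial multiplier, $F=\Phi f$ with vanishing real periods on $K$ and primitive $v$, and $|v_q|>R$ on $bK$ for $t\ge T$. For each $\varepsilon>0$ there are $K_{m+1}=K^s$ as in (E2) and a $\frac\tau2$-trivial multiplier $\tilde\Phi$ such that $\tilde\Phi f$ has vanishing real periods on $K_{m+1}$, with primitive $\tilde v$, $|\tilde\Phi-\Phi|<\varepsilon$ and $|\tilde v-v|<\varepsilon$ on $K$, and $|\tilde v_q|>R$ on $K_{m+1}\setminus\mathrm{int}\,K$ for $t\ge T$.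

**Proof.** Let $\gamma\colon[0,1]\to E$ be a smooth regular parametrization, $\gamma(0)=x_0$, $\gamma(1)=x_1$.

**Step 1: the target curve $c$.** We need $c$ with the right ends, equal to $u_p$ for $t\le\tau$ and far out for $t\ge T$. If $T>1$, put $c_q\circ\gamma=u_p\circ\gamma$ plus the affine function of $\sigma$ that makes this equal to $v_q(x_0)$, $v_q(x_1)$ at $\sigma=0,1$. It is $0$ for $t\le\tau$, since there $v_q=u_p$.

If $T\le1$, there is by compactness $\eta>0$ with $|v_q|>R+3\eta$ on $bK$ for $t\ge T$. Let $W=\{y\in\mathbb R^n:|y|>R+2\eta\}$, which is path connected. Apply (7) to the path fibration $W^{[0,1]}\to W\times W$ (both endpoints), the compact contractible space $P\times[T,1]$, and the map $q\mapsto(v_q(x_0),v_q(x_1))$. This gives a continuous family of paths $c_q$ in $W$ (regarded as functions of $\sigma$, or on $E$), $t\ge T$, from $v_q(x_0)$ to $v_q(x_1)$. For $t\le\tau$ put $c_{p,t}=u_p\circ\gamma$. For $\tau\le t\le T$ let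
$$c_{p,t}=\tfrac{T-t}{T-\tau}\big(u_p\circ\gamma+\ell_{p,t}\big)+\tfrac{t-\tau}{T-\tau}\big(c_{p,T}+\ell'_{p,t}\big),$$
where $\ell_{p,t},\ell'_{p,t}$ are the affine functions of $\sigma$ that make the brackets equal to $v_q(x_0),v_q(x_1)$ at $\sigma=0,1$. Then $c_{p,t}$ has the right ends too, and since $\ell_{p,\tau}=0$ and $\ell'_{p,T}=0$, the definitions match at $t=\tau$ and $t=T$.

**Step 2: applying Lemma 3 and thinning.** The set $K\cup E$ is Runge by (E2). Apply Lemma 3 with $\tau'=\frac\tau2$, $\tau''=\tau$ and error less than $\varepsilon$, and also less than $\eta$ if $T\le1$. The resulting $\tilde\Phi f$ has vanishing real periods on every $K^s$, since $H_1(K\cup E)\to H_1(K^s)$ is an isomorphism; so its primitive $\tilde v$ is defined on every $K^s$. If $T>1$ take any $s$. If $T\le1$, then for $t\ge T$ we have $|\tilde v_q|>R+\eta$ on $bK\cup E$. By compactness $|\tilde v_q|>R$ on a neighborhood of $bK\cup E$ for all $t\ge T$. The compact sets $K^s\setminus\mathrm{int}\,K$ decrease to $bK\cup E$, so for large $s$ they lie in this neighborhood. Put $K_{m+1}=K^s$. $\square$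

## 10. Crossing annuli without coming back

In a type (A) step the lower bound has to *increase*, and it has to start holding for smaller $t$. Divide each annulus by arcs $r_i$ into sectors $\bar\Omega_i$. With Lemma 3 we can make the primitive large along the arcs. But inside a sector, away from its edges, this gives no information. Next one would try to move the bulk $D_i$ of the sector far away, by a multiplier that is close to $I$ outside the sector and on $D_i$, and very large on a short arc $\gamma$ joining an edge to $D_i$. Approximation does produce such a multiplier. But on the rest of the sector, between its edges and $D_i$, approximation says nothing about its size, and there the primitive may come back to the origin.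

The way past this point is to use only multipliers that a certain linear functional cannot see. If $(e,w,w')$ is orthonormal and the multiplier rotates, by a complex angle, in the plane of $w,w'$, then $\langle v,e\rangle$ does not change at all, however large the multiplier is (this is the third coordinate in the example of Section 4). And by suitable arcs we can arrange that $\langle v,e\rangle$ is already large where we have no other control.

**Lemma 5.** Let $K=K_m$, $L=K_{m+1}$ be as in a type (A) step, and $\tau,T,R,\Phi,F,v$ as in Lemma 4. For each $\varepsilon>0$ there is a $\frac\tau2$-trivial multiplier $\tilde\Phi$ such that $\tilde\Phi f$ has vanishing real periods on $L$, with primitive $\tilde v$, $|\tilde\Phi-\Phi|<\varepsilon$ and $|\tilde v-v|<\varepsilon$ on $K$, and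
$$|\tilde v_q|>R-1\ \text{ on }L\setminus\mathrm{int}\,K\text{ for }t\ge T,\qquad|\tilde v_q|>R+1\ \text{ on }bL\text{ for }t\ge\tau .$$

**Proof.** We may assume $\varepsilon<\frac18$. Recall $H_1(K)=H_1(L)$. Fix $\frac\tau2<\tau''<s_1<\tau$.

**Step 1: directions.** The aim is to choose, on short arcs of $bK$, unit vectors along which $v$ is large. If $T\le1$ let $e_x(p,t)=v_{p,t'}(x)/|v_{p,t'}(x)|$ with $t'=\max(t,T)$, for $x\in bK$; this is well defined since $|v_{p,t'}(x)|>R\ge0$. If $T>1$ let $e_x$ be a constant unit vector. For $t\ge T$, $\langle v_q(x),e_x(q)\rangle=|v_q(x)|>R$. By uniform continuity we can divide each component of $bK$ by finitely many, and at least three, points $x_i$ into arcs $\alpha_i=[x_i,x_{i^+}]$ ($i^+$ is the successor and $i^-$ the predecessor of $i$) such that, with $e_i:=e_{x_i}\colon Q\to S^{n-1}$,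
$$e_i\cdot e_{i^-}\ge\tfrac12\ \text{ on }Q,\qquad\langle v_q,e_i(q)\rangle>R-\tfrac14\ \text{ on }\alpha_i\text{ for }t\ge T. \tag{12}$$
The map $(e,w,w')\mapsto e$ is a bundle of orthonormal $3$-frames over $S^{n-1}$; here $n\ge3$ is used. By (7) there are continuous $w_i,w_i'\colon Q\to S^{n-1}$ with $(e_i,w_i,w_i')$ orthonormal.

**Step 2: sectors.** We fix the geometry. Identify each annulus of $L\setminus\mathrm{int}\,K$ with $S^1\times[0,1]$, $S^1\times\{0\}\subset bK$, by a diffeomorphism. Write $x_i=(\omega_i,0)$ and $r_i(\sigma)=(\omega_i,\sigma)$ for $\sigma\in[0,1]$, and put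
$$y_i=r_i(1),\quad\xi_i=r_i(\tfrac12),\quad\bar\Omega_i=[\omega_i,\omega_{i^+}]\times[0,1],\quad\beta_i=[\omega_i,\omega_{i^+}]\times\{1\},$$
$$\Omega_i^o=\bar\Omega_i\setminus(\alpha_i\cup r_i\cup r_{i^+})=(\omega_i,\omega_{i^+})\times(0,1],\quad\gamma_i(\varsigma)=(\omega_i+\varsigma,\tfrac12),\quad k_i=\frac{\theta(\dot\gamma_i(0))}{\theta(\dot r_i(\frac12))}\in\mathbb C\setminus\{0\}.$$
The set $\Omega_i^o$ is open in $L$. With $E=\bigcup r_i$, the set $S=K\cup E$ is Runge: every component of $(L\setminus K)\setminus E$ is an $\Omega_i^o$, which reaches $bL$, so every component of $M\setminus S$ contains a component of $M\setminus L$, and $L$ is Runge.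

**Step 3: pushing out along the arcs $r_i$.** The aim is to make both neighboring functionals $\langle\cdot,e_i\rangle$ and $\langle\cdot,e_{i^-}\rangle$ grow along $r_i$, and to prepare the direction of $F$ at $\xi_i$ for Step 5. Choose $D_0>2(R+4+\max_{i,q}|v_q(x_i)|)$, and on $r_i$ let
$$c_q(\sigma)=(1-\chi_1(t))\Big(v_q(x_i)+\mathrm{Re}\int_{r_i|[0,\sigma]}F_q\theta\Big)+\chi_1(t)\big(v_q(x_i)+\sigma D_0e_i(q)\big),$$
with $\chi_1\colon[0,1]\to[0,1]$ continuous, $\chi_1=0$ for $t\le\tau''$, $\chi_1=1$ for $t\ge s_1$. For $t\le\tau''$ this is $u_p$, and $c_q(0)=v_q(x_i)$. For $t\ge s_1$, since $e_i\cdot e_{i^-}\ge\frac12$, both $\langle c_q,e_i\rangle$ and $\langle c_q,e_{i^-}\rangle$ are along $r_i$ at least their values at $x_i\in\alpha_i\cap\alpha_{i^-}$, and at $y_i$ both are at least $-|v_q(x_i)|+D_0/2>R+4$.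

Apply Lemma 3 with the addendum, $\tau'=\frac\tau2$, $\nu_i(q)=w_i+iw_i'\in A_*$, and error less than $\varepsilon/2$. We get a $\frac\tau2$-trivial multiplier $\Phi^1$ such that the real periods of $F^1=\Phi^1f$ vanish on $K$, hence on $L$, with primitive $v^1$ on $L$, and $\Phi^1,v^1$ are within $\varepsilon/2$ of $\Phi,v$ on $K$. Since $\varepsilon/2<\frac1{16}$, $T>\tau>s_1$ and $(i^+)^-=i$, (12) gives:

* $\langle v^1_q,e_i\rangle>R-\frac12$ on $\alpha_i\cup r_i\cup r_{i^+}$ for $t\ge T$;
* $\langle v^1_q,e_i\rangle>R+2$ at $y_i$ and $y_{i^+}$ for $t\ge s_1$;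
* $|F^1_q\theta(\dot r_i)-(w_i+iw_i')|<\frac14$ at $\xi_i$ for $t\ge s_1$.

**Step 4: thickening.** These inequalities extend to a neighborhood. For $\delta\to0$ the closure of $\bar\Omega_i\setminus D_i$, where
$$D_i=[\omega_i+\delta,\omega_{i^+}-\delta]\times[\delta,1],$$
shrinks to $\alpha_i\cup r_i\cup r_{i^+}$, and the closure of $\beta_i\setminus D_i$ shrinks to $\{y_i,y_{i^+}\}$. So by compactness there is $\delta>0$, less than $\frac12$ and less than half the length of each $[\omega_i,\omega_{i^+}]$, such that the family $F=F^1$, $v=v^1$ satisfies for all $i$: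

1. $\langle v_q,e_i\rangle>R-1$ on $\overline{\bar\Omega_i\setminus D_i}$ for $t\ge T$;
2. $\langle v_q,e_i\rangle>R+1$ on $\overline{\beta_i\setminus D_i}$ for $t\ge s_1$;
3. $|F_q\theta(\dot r_i)-(w_i+iw_i')|<\frac14$ at $\xi_i$ for $t\ge s_1$.

We now process the indices $i$ one after another. The goal for each $i$ is

4. $|v_q|>R+1$ on $D_i$ for $t\ge\tau$.

Suppose that the current family, again called $F^1=\Phi^1f$, $v^1$, is $\frac\tau2$-trivial, has vanishing real periods on $L$, satisfies conditions 1, 2, 3 for all unprocessed $i$ and 1, 2, 4 for all processed $i$, and is within $\varepsilon$ of $\Phi,v$ on $K$. These are open conditions over compact sets, so they survive small changes. Let $i$ be unprocessed. We drop the index $i$ on $e,w,w',\gamma,k,\xi,D$ and restrict $\gamma$ to $[0,\delta]$, so that $\gamma$ joins $\xi$ to a point of $D$.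

**Step 5: a large rotation along $\gamma$.** The aim is a rotation orthogonal to $e$ that displaces $D$ by a long vector $\Delta_q$. Let $J_q=w'w^T-ww'^T\in\mathfrak{so}(n)$. Then $J_qw=w'$ and $J_qw'=-w$, so $J_q(w\pm iw')=\mp i(w\pm iw')$, and $J_q$ kills $\{w,w'\}^\perp\ni e$. So for $\ell\in\mathbb R$, $\exp(i\ell J_q)$ multiplies $w+iw'$ by $e^\ell$, $w-iw'$ by $e^{-\ell}$, and fixes $\{w,w'\}^\perp$. As $J_q^T=-J_q$ and $J_qe=0$,
$$\exp(gJ_q)^Te=e\qquad(g\in\mathbb C). \tag{13}$$
Write $F^1_q(\gamma(\varsigma))\theta(\dot\gamma(\varsigma))=z^1(w+iw')+z^2(w-iw')+z^\perp$ with $z^\perp\cdot w=z^\perp\cdot w'=0$. Here $z^1$ is half the product $\cdot$ of this vector with $w-iw'$. At $\varsigma=0$ the vector is $k$ times the one in condition 3, so $|z^1(0)-k|\le|k|\cdot\frac12\cdot\sqrt2\cdot\frac14<|k|/4$ for $t\ge s_1$. Hence there is $\varsigma_0\in(0,\delta)$ with $|z^1-k|<|k|/2$ on $[0,\varsigma_0]$ for $t\ge s_1$.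

Let $b\ge0$ be a continuous bump supported in $(0,\varsigma_0)$ with $\int b=1$, let $A>0$, and put $\ell_q(\varsigma)=\chi_2(t)\log(1+Ab(\varsigma))$ with $\chi_2\colon[0,1]\to[0,1]$ continuous, $\chi_2=0$ for $t\le s_1$, $\chi_2=1$ for $t\ge\tau$. For $t\ge\tau$ the displacement is
$$\Delta_q:=\mathrm{Re}\int_\gamma\big(\exp(i\ell_qJ_q)-I\big)F^1_q\theta=\mathrm{Re}\Big[A\Big(\int bz^1\Big)(w+iw')\Big]+\mathrm{Re}\Big[\Big(\int\big((1+Ab)^{-1}-1\big)z^2\Big)(w-iw')\Big].$$
Since $|\mathrm{Re}(\alpha(w\pm iw'))|=|\alpha|$ for $\alpha\in\mathbb C$, $|\int bz^1-k|\le|k|/2$ and $|(1+Ab)^{-1}-1|\le1$, we get $|\Delta_q|\ge A|k|/2-C_0$, where $C_0=\max_q\int|z^2|$ does not depend on $A$. Fix $A$ with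
$$|\Delta_q|>R+3+\max_{D\times Q}|v^1|\quad\text{for all }t\ge\tau . \tag{14}$$

**Step 6: the holomorphic rotation.** We spread the rotation over $M$ and restore the periods. The set $S_i=(L\setminus\Omega_i^o)\cup\gamma\cup D$ is compact. It is Runge: $\Omega_i^o\setminus(\gamma\cup D)$ has two components, one being $(\omega_i,\omega_i+\delta)\times(\frac12,1]$ and the other containing $(\omega_{i^+}-\delta,\omega_{i^+})\times(0,1]$. Both reach $bL$, and $L$ is Runge. Let $g=i\ell_q$ on $\gamma$ (here $i=\sqrt{-1}$) and $g=0$ on $(L\setminus\Omega_i^o)\cup D$. As $b$ vanishes near the ends of $\gamma$, $g$ is continuous on $S_i\times Q$. It is zero for $t\le s_1$ and zero on $\mathrm{int}\,S_i$. Lemma 1(a) gives a continuous $\tilde g\colon M\times Q\to\mathbb C$, holomorphic in $x$, with $\tilde g=0$ for $t\le s_1$ and $|\tilde g-g|<\eta$ on $S_i$. Put $\Theta_q=\exp(\tilde g_qJ_q)$, a multiplier.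

The generators of $H_1(K)=H_1(L)$ form a set $C=\bigcup C_k\subset K\subset L\setminus\Omega_i^o$, on which $\Theta$ is close to $I$. Lemma 2 with $H=H'=F^1|_C$ gives $\zeta\colon Q\to\mathfrak g^l$, $|\zeta|<r$, such that
$$F^2=\Theta\Psi_\zeta F^1=\Phi^2f,\qquad\Phi^2=\Theta\Psi_\zeta\Phi^1,$$
has vanishing real periods on $L$. Here $\zeta=0$ for $t\le s_1$, since there $\Theta=I$ and $F^1$ has vanishing real periods. As $\frac\tau2<s_1$, $\Phi^2$ is $\frac\tau2$-trivial. Let $v^2$ be the primitive of $F^2$ on $L$.

**Step 7: what the rotation does, region by region.** Choose $r$ small, and then $\eta$ small.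

*Outside the sector.* On $L\setminus\Omega_i^o$, $\Theta$ and $\Psi_\zeta$ are close to $I$. Points of this set are joined to $x_*$ by paths in it of bounded length, so $\Phi^2,F^2,v^2$ are there as close as desired to $\Phi^1,F^1,v^1$. As $\bar\Omega_{i'}\subset L\setminus\Omega_i^o$ for $i'\ne i$, the conditions for all other indices persist, and so does closeness to $\Phi,v$ on $K$.

*The functional $\langle\cdot,e\rangle$ on all of $L$.* By (13), $F^2_q\cdot e=(\Psi_\zeta F^1_q)\cdot(\Theta_q^Te)=(\Psi_\zeta F^1_q)\cdot e$. This is uniformly close to $F^1_q\cdot e$ on $L$, however large $\Theta$ is on $\Omega_i^o$. Integrating along paths in $L$ of bounded length, $\langle v^2_q,e\rangle$ is as close as desired to $\langle v^1_q,e\rangle$ on all of $L$. So conditions 1 and 2 persist for $i$.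

*The disc $D$.* For $x\in D$ integrate from $\xi$, where $v^2$ is close to $v^1$, along $\gamma$, where $\Theta$ is close to $\exp(i\ell_qJ_q)$ and $\Psi_\zeta$ to $I$, and then in $D$, where $\Theta\Psi_\zeta$ is close to $I$. For $t\ge\tau$ the vector $v^2_q(x)-v^1_q(x)-\Delta_q$ is as small as desired, so by (14) $|v^2_q|\ge|\Delta_q|-\max_{D\times Q}|v^1|-1>R+1$ on $D$. This is condition 4 for $i$.

**Step 8: reading off the bounds.** After all $i$ are processed we have $\tilde\Phi$ and $\tilde v$. The sectors $\bar\Omega_i$ cover $L\setminus\mathrm{int}\,K$, and the $\beta_i$ cover $bL$. For $t\ge T>\tau$ and $x\in\bar\Omega_i$: if $x\in D_i$ use condition 4, otherwise condition 1 and $|\tilde v|\ge\langle\tilde v,e_i\rangle$; in both cases $|\tilde v_q(x)|>R-1$. For $t\ge\tau>s_1$ and $x\in\beta_i$ use condition 4 or 2; in both cases $|\tilde v_q(x)|>R+1$. $\square$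

The bound drops by at most $1$ inside the annulus and gains $1$ on the outer boundary, and the time from which it holds has moved from $T$ down to $\tau$.

## 11. The limit is proper for every $t>0$

**Proof of Theorem A.** **Step 1: protecting nonflatness.** We claim that there is $\varepsilon_*>0$ such that every map $w\colon K_0\to\mathbb R^n$ with $\sup_{K_0}|w-u_p|<\varepsilon_*$ for some $p\in P$ has image in no affine $2$-plane. Otherwise there are $w_j(K_0)\subset\Pi_j$, affine $2$-planes, with $\sup_{K_0}|w_j-u_{p_j}|\to0$. The $\Pi_j$ meet a fixed compact set, so after passing to a subsequence $p_j\to p$, $\Pi_j\to\Pi$, and $u_p(K_0)\subset\Pi$. Then $u_p(M)\subset\Pi$ by the identity theorem for harmonic functions, contradicting nonflatness. Choose $\varepsilon_m>0$ with $\sum\varepsilon_m<\min(\varepsilon_*,1)$.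

**Step 2: the induction.** We construct $K_m$, numbers $0<\tau_m=2^{-m}<T_m$, $R_m\ge0$, and $\tau_m$-trivial multipliers $\Phi^m$ such that $F^m=\Phi^mf$ has vanishing real periods on $K_m$, with primitive $v^m$, and
$$|v^m_{p,t}|>R_m\ \text{ on }bK_m\ \text{ for }t\ge T_m. \tag{15}$$
Start with $\Phi^0=I$, $\tau_0=1$, $T_0=2$, $R_0=0$. As $K_0$ is a disc there are no periods, $v^0_{p,t}=u_p$, and (15) is vacuous. If the next step is of type (B), Lemma 4 with $\varepsilon=\varepsilon_m$ gives $K_{m+1}$ and $\Phi^{m+1}$, with $T_{m+1}=T_m$ and $R_{m+1}=R_m$. Here (15) holds for $m+1$ because $bK_{m+1}\subset K_{m+1}\setminus\mathrm{int}\,K_m$. If it is of type (A), Lemma 5 with $\varepsilon=\varepsilon_m$ gives $\Phi^{m+1}$, with $T_{m+1}=\tau_m>\tau_{m+1}$ and $R_{m+1}=R_m+1$. In both cases $\Phi^{m+1}$ is $\frac{\tau_m}2$-trivial, $|\Phi^{m+1}-\Phi^m|<\varepsilon_m$ and $|v^{m+1}-v^m|<\varepsilon_m$ on $K_m\times Q$, and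
$$|v^{m+1}_{p,t}|>R_m-1\ \text{ on }K_{m+1}\setminus\mathrm{int}\,K_m\ \text{ for }t\ge T_m. \tag{16}$$
$T_m$ is nonincreasing. As there are infinitely many type (A) steps, $R_m\to\infty$ and $T_m\to0$.

**Step 3: the limit family.** The $K_m$ exhaust $M$, so $\Phi=\lim\Phi^m$ exists uniformly on compacts in $M\times Q$. It is continuous, holomorphic in $x$, $G$-valued since $G$ is closed, and $\Phi_{p,0}=I$ because every $\Phi^m$ is $I$ at $t=0$. So $F=\Phi f\colon M\times Q\to A_*$ is continuous and holomorphic in $x$. A loop in $M$ lies in some $K_{m_0}$, and $F^m$ has vanishing real period over it for all $m\ge m_0$, hence so does $F$. Thus $F$ has vanishing real periods on $M$, and $u^t_p:=\lim v^m_{p,t}$ is its primitive. By Section 4 it is a conformal minimal immersion. It is continuous on $M\times Q$, so it depends continuously on $(p,t)$ in the compact-open topology, and $u^0_p=u_p$. Since $|u^t_p-u_p|\le\sum\varepsilon_m<\varepsilon_*$ on $K_0$, Step 1 shows that $u^t_p$ is nonflat. So $(p,t)\mapsto u^t_p$ is a continuous map $P\times[0,1]\to X$.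

**Step 4: properness.** Let $t>0$, $p\in P$, and let $m_0$ satisfy $T_{m_0}\le t$. For all $m\ge m_0$ we have $T_m\le t$, so (16) applies. On $K_{m+1}$ we have $|u^t_p-v^{m+1}_{p,t}|\le\sum_{j>m}\varepsilon_j<1$. Hence
$$|u^t_p|>R_m-2\ \text{ on }K_{m+1}\setminus\mathrm{int}\,K_m\quad\text{for all }m\ge m_0 .$$
As $R_m\to\infty$, the preimage of each ball lies in some $K_m$, so $u^t_p$ is proper, that is, $u^t_p\in Y$. $\blacksquare$

With Section 3 this proves Theorem B: for every open Riemann surface $M$ and every $n\ge3$, the inclusion $\mathrm{CMI}^p_*(M,\mathbb R^n)\hookrightarrow\mathrm{CMI}_*(M,\mathbb R^n)$ is a weak homotopy equivalence, and in particular a bijection on path components.
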